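# Betweenness-uniform graphs with betweenness centrality below 1

## Even traffic: the regular guess, and six vertices that refute it

Let $G=(V,E)$ be a finite, simple, undirected, connected graph. For distinct $s,t$ let $\sigma_{st}$ be the number of shortest $s$–$t$ paths, and for $v\notin\{s,t\}$ let $\sigma_{st}(v)$ be the number of those that pass through $v$.

**Definition (betweenness, BUG).** The betweenness centrality of $v$ is
$$B(v)=\sum_{\{s,t\}\subseteq V\setminus\{v\},\ s\ne t}\frac{\sigma_{st}(v)}{\sigma_{st}},$$
summed over unordered pairs. $G$ is *betweenness-uniform*, a BUG for short, if $B(v)$ is the same for all $v$; the common value is written $B(G)$.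

So every pair $\{s,t\}$ sends one unit of traffic, split equally among its shortest paths, and $B(v)$ is the traffic through $v$. Which graphs have the same traffic, less than $1$, at each vertex? Adjacent pairs send nothing through a third vertex, so little traffic means few missing edges. Let $H$ be the complement of $G$, the graph of missing edges. "Uniform" suggests that $H$ looks alike at each vertex, and the first guess is that $H$ must be regular.

If $H$ is regular of degree $r$, each missing edge is a pair at distance at least $2$, so it contributes at least $1$ to $\sum_v B(v)$. There are $nr/2$ missing edges on $n$ vertices, so $B(G)\ge r/2$, and $B(G)<1$ forces $r\le 1$. For $r=0$ the graph is complete and $B=0$. For $r=1$, $H$ is a perfect matching on $n=2m\ge 4$ vertices; a vertex $v$ is a common neighbor of each of the other $m-1$ missing pairs, each such pair has $n-2$ shortest paths, and $B(v)=\frac{m-1}{2m-2}=\frac12$. The smallest case is the $4$-cycle. So the regular guess predicts that $B(G)<1$ implies $B(G)\in\{0,\frac12\}$.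

Test it on six vertices. Let the missing edges be $ab,bc$ and $xy,yz$, so that $H$ is two copies of the star $K_{1,2}$ with centers $b$ and $y$. The common neighbors of $a,b$ in $G$ are exactly $x,y,z$, and likewise for $b,c$; the common neighbors of $x,y$, and of $y,z$, are exactly $a,b,c$. Each of $a,b,c$ receives $\frac13$ from $xy$ and $\frac13$ from $yz$. It receives nothing from $ab$ or $bc$: for instance $a$ is not adjacent to $b$, so it is not between $b$ and $c$. By symmetry $B(v)=\frac23$ for all six vertices. But $a$ has degree $4$ in $G$ and $b$ has degree $3$. The regular guess is false.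

The amended guess is that the missing edges form copies of one star $K_{1,\ell}$, a center joined to $\ell$ leaves. Must the stars have equal size? Let $H$ be $K_2\cup K_{1,2}$, with missing edges $uw$, $ab$, $bc$. Here $uw$ has three shortest paths, through $a,b,c$, while $ab$ and $bc$ have two each, through $u,w$. So $B(u)=B(w)=1$ and $B(a)=B(b)=B(c)=\frac13$: not uniform. Must there be at least two stars? If $H$ is a single star, its center is isolated in $G$, and $G$ is disconnected. So the amended guess reads: complete graphs, and complements of $k\ge2$ copies of one star $K_{1,\ell}$.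

This is a conjecture in the paper of Babak Ghanbari, David Hartman, Vít Jelínek, Aneta Pokorná, Robert Šámal and Pavel Valtr, "Structure of betweenness uniform graphs with low values of betweenness centrality", arXiv:2401.00347 (2024). The known result in that source is a characterization of all BUGs with betweenness at most $9/10$: they are the graphs just listed, with values $\frac{\ell}{\ell+1}$, $0\le\ell\le9$ ($\ell=0$ for complete graphs). The conjecture says that this description extends to all BUGs with betweenness smaller than $1$. It is true, and the proof below does not use the known result.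

**Theorem 1.** Let $G$ be a BUG with $B(G)<1$. Then $G$ is complete, or $G$ is the complement of $k\ge2$ disjoint copies of $K_{1,\ell}$ for some $\ell\ge1$. Hence $B(G)=\ell/(\ell+1)$ for some integer $\ell\ge0$.

At $B=1$ the list becomes longer. For instance the $5$-cycle has $B=1$: the only pair with a shortest path through $v$ consists of the two neighbors of $v$. The same argument gives the complete list.

**Theorem 2.** A connected graph $G$ is a BUG with $B(G)=1$ if and only if its complement is one of the following:

* (a) $k\ge2$ disjoint triangles;
* (b) a disjoint union of one or more cycles, all of length $\ge4$, with at least $5$ vertices in total;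
* (c) the disjoint union of $M$ and $g-h$ copies of $K_{1,g-1}$, where $M$ is a complete multipartite graph with $h$ vertices and $g>h$ edges.

Recall that in a complete multipartite graph the vertices are split into parts, and two vertices are adjacent exactly when they lie in different parts. An example of (c) is $M=K_{1,1,2}$ (that is, $K_4$ minus an edge), with $h=4$ and $g=5$: the complement is $K_{1,1,2}\cup K_{1,4}$ on nine vertices.

## Diameter two, and betweenness read off the complement

Let $G$ be a BUG with $B=B(G)\le1$ on $n$ vertices. If $n=1$, then $G$ is complete and $B=0$; from now on $n\ge2$. Write $e(H)=|E(H)|$. *From here on, $N(\cdot)$, $N[\cdot]$ (the closed neighborhood) and degrees refer to $H$.*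

**Step 1: total traffic.** We turn the betweenness into a count of missing edges. A shortest $s$–$t$ path has $d_G(s,t)-1$ interior vertices, so $\sum_v\sigma_{st}(v)/\sigma_{st}=d_G(s,t)-1$. This is $0$ for pairs adjacent in $G$; the other pairs are the edges of $H$. Summing over pairs,
$$nB=\sum_{\{s,t\}}(d_G(s,t)-1)=e(H)+\sum_{st\in E(H)}(d_G(s,t)-2).\tag{1}$$
The equality of the first and last expressions, with $\sum_vB(v)$ in place of $nB$, holds for every connected graph.

**Lemma 1.** $\operatorname{diam}G\le2$. Hence $e(H)=nB$.

*Proof.* Suppose $d_G(s,t)\ge3$. Then $st\in E(H)$, and $s,t$ have no common $G$-neighbor, so each of the other $n-2$ vertices is $H$-adjacent to $s$ or to $t$. Thus $e(H)\ge1+(n-2)=n-1$. The pair $st$ contributes at least $1$ to the last sum in (1), whose terms are all nonnegative, so $nB\ge n$. As $B\le1$, we get $B=1$ and equality throughout; in particular $e(H)=n-1$. The edges already counted, $st$ and one edge from each other vertex to $\{s,t\}$, are then all the edges of $H$, so every edge of $H$ meets $\{s,t\}$. Therefore $V\setminus\{s,t\}$ is a clique of $G$. It contains all $G$-neighbors of $s$. A shortest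 path with $s$ in its interior would enter and leave $s$ through two non-adjacent neighbors of $s$, which do not exist; so $B(s)=0\ne1$, a contradiction. With diameter at most $2$, the last sum in (1) is zero. $\square$

**Step 2: a formula for $B(v)$.** We now express $B(v)$ entirely in $H$. For $e=st\in E(H)$ put
$$N(e)=N(s)\cup N(t),\qquad p_e=|N(e)|.$$
Since $s\in N(t)$ and $t\in N(s)$, the set $N(e)$ contains $s$ and $t$. The common $G$-neighbors of $s,t$ are exactly the vertices outside $N(e)$. In a graph of diameter at most $2$ the ends of $e$ are at distance $2$, so $\sigma_{st}=n-p_e\ge1$ and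
$$B(v)=\sum_{e:\ v\notin N(e)}\frac1{n-p_e}.$$
For example, if $H$ is the $5$-cycle $1,2,3,4,5$ and $e=12$, then $N(e)=\{5,1,2,3\}$ and $p_e=4$; the unique shortest path from $1$ to $2$ in $G$ goes through $4$. If $e$ lies in a component $K_{1,\ell}$ of $H$, then $N(e)$ is the whole star and $p_e=\ell+1$.

Say that $e$ *reaches* $v$, written $e\sim v$, if $v\in N(e)$. Equivalently, $e$ has an end in $N(v)$. Equivalently, $e$ meets $N[v]$, because if $v\in e$ then the other end of $e$ lies in $N(v)$. Only edges in the component of $v$ reach $v$. Since $\sum_e\frac1{n-p_e}$ does not depend on $v$, every $G$ of diameter at most $2$ satisfies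
$$G\text{ is a BUG}\iff D(v):=\sum_{e\sim v}\frac1{n-p_e}\ \text{ is a constant }D.\tag{2}$$

**Step 3: a comparison rule.** All terms of $D(v)$ are positive. If $N[x]\subseteq N[y]$, every edge that meets $N[x]$ meets $N[y]$, so $D(x)\le D(y)$, with strict inequality if some edge reaches $y$ but not $x$. In a BUG of diameter at most $2$ we therefore have:

**Rule (∗).** If $N[x]\subseteq N[y]$, then every edge meeting $N[y]$ also meets $N[x]$.

## Leaves force stars, and stars are counted by the excess

Below $1$, Lemma 1 gives $e(H)<n$, so some component of $H$ is a tree. The rule (∗) shows what a tree can be.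

**Lemma 2.** If $H$ has an isolated vertex, $G$ is complete. Every component of $H$ containing a vertex of degree $1$ is a star.

*Proof.* If $v$ is isolated in $H$, no edge reaches it, so $D=D(v)=0$. But the ends of an edge of $H$ are reached by that edge and have $D>0$. So $E(H)=\emptyset$. Now let $x$ have degree $1$ and neighbor $c$. Then $N[x]=\{x,c\}\subseteq N[c]$, so by (∗) every edge meeting $N[c]$ meets $\{x,c\}$. The only edge at $x$ is $xc$, so every edge meeting $N[c]$ contains $c$. Hence each neighbor of $c$ has $c$ as its only neighbor, and the component is a star with center $c$. $\square$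

From now on $G$ is not complete. Every component of $H$ is a **star** $K_{1,\ell}$ with $\ell\ge1$, or **thick**, meaning that all its degrees are at least $2$.

**Step 4: equal stars.** We check that all stars have one size. If $v$ lies in a component $K_{1,\ell}$, all $\ell$ edges of that component reach $v$ and have $p_e=\ell+1$, so
$$D=\frac{\ell}{n-\ell-1}.\tag{3}$$
This is strictly increasing in $\ell<n-1$, and $D$ is one constant, so all star components have the same $\ell$.

**Step 5: the excess.** We compare the number of stars with the surplus of edges elsewhere. Let $k\ge0$ be the number of stars, and let $n',e'$ be the total numbers of vertices and edges in thick components. A thick component has at least as many edges as vertices, so $e'\ge n'$. If $k\ge1$, then $n=k(\ell+1)+n'$ and $e(H)=k\ell+e'$, and Lemma 1 gives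
$$n(1-B)=n-e(H)=k-(e'-n').\tag{4}$$
If $k=0$, then $n=n'$, $e(H)=e'$ and (4) still holds.

So $B<1$ means exactly $k>e'-n'$. There are stars, and what remains is to exclude thick components. Try small ones, supposing that $H$ consists of one thick component and $k\ge1$ stars $K_{1,\ell}$.

A triangle: all three edges reach each of its vertices and have $p_e=3$, so $\frac3{n-3}=\frac\ell{n-\ell-1}$, that is, $n(3-\ell)=3$. With $\ell\ge1$ this gives only $\ell=2$, $n=3$, impossible since $n\ge3+(\ell+1)$.

A cycle of length at least $4$: each edge has $p_e=4$ and each vertex is reached by four edges, so $\frac4{n-4}=\frac\ell{n-\ell-1}$, that is, $n(4-\ell)=4$. With $\ell\ge1$, $n$ is at most $4$, again impossible.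

$K_{1,1,2}$: all five edges reach all four vertices, so $\frac5{n-4}=\frac\ell{n-\ell-1}$, that is, $n(5-\ell)=\ell+5$. For $\ell=1,2$ the value of $n$ is not an integer. For $\ell=3$ it is $4$, too small. For $\ell=4$ it is $n=9$, and $9=4+5$ fits with $k=1$. So a thick component can coexist with a star. But here $e(H)=5+4=9=n$, so $B=1$ exactly. An exclusion of thick components for $B<1$ has to be sharp at this example.

## Averaging over a thick component

The first thing to try is to average $D(v)=D$ over a thick component and compare with (3). Put
$$q=\ell+1,\qquad m_v=\#\{e:\ e\sim v\}.$$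

Let $k\ge1$, and let $C$ be a thick component with $h$ vertices and $g\ge h$ edges. Let $\bar p$ be the average of $p_e$ over $e\in E(C)$ and $\mu$ the average of $m_v$ over $v\in C$.

**Step 6: one inequality from convexity.** We look for a relation among $\mu$, $\bar p$, $q$, $n$. Counting the pairs $e\sim v$ in $C$ in two ways gives $h\mu=g\bar p$. As $N(e)\subseteq C$ for $e\in E(C)$, we have $\bar p\le h$; and $g\ge h$ gives $\mu\ge\bar p$. The function $x\mapsto\frac{x}{n-x}=\frac n{n-x}-1$ is convex on $[0,n)$, so by Jensen's inequality
$$hD=\sum_{v\in C}D(v)=\sum_{e\in E(C)}\frac{p_e}{n-p_e}\ge\frac{g\bar p}{n-\bar p}=\frac{h\mu}{n-\bar p}.$$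
With (3) this says $\frac{q-1}{n-q}\ge\frac{\mu}{n-\bar p}$, or $\mu(n-q)\le(q-1)(n-\bar p)$. Rearranged,
$$n(\mu-q+1)\le q(\mu-\bar p)+\bar p.\tag{5}$$

Since $n$ is at least $kq+h$, this should bound $k$, and it does so when the coefficient $\mu-q+1$ is at least $1$.

**Lemma 3.** Let $k\ge1$, let $C$ be a thick component with $h$ vertices and $g$ edges, and suppose $m_v\ge q$ for every $v\in C$. Then $k\le g-h$. If $k=g-h$, then $p_e=h$ for every edge $e$ of $C$, and $\ell+1=g$.

*Proof.* By hypothesis $\mu\ge q$, so $\mu-q+1\ge1$. We have $n=kq+n'\ge kq+h\ge kq+\bar p$. Insert this in (5):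
$$kq(\mu-q+1)\le q(\mu-\bar p)+\bar p-\bar p(\mu-q+1)=q(\mu-\bar p)-\bar p(\mu-q)\le q(\mu-\bar p).$$
Divide by $q$ and use $\mu=g\bar p/h$, $g\ge h$ and $\bar p\le h$:
$$k\le k(\mu-q+1)\le\mu-\bar p=\bar p\,\frac{g-h}h\le g-h.\tag{6}$$
If $k=g-h$, which is at least $1$, all inequalities in (6) are equalities. The last gives $\bar p=h$, and since every $p_e\le h$, all $p_e=h$. The first gives $\mu=q$. Then $q=\mu=g\bar p/h=g$. $\square$

The conclusion $k\le g-h$ is exactly what contradicts $k>e'-n'$. The approach stops at the hypothesis $m_v\ge q$. If $\mu\le q-1$, the left side of (5) is at most $0$, while the right side is at least $\bar p>0$; then (5) holds automatically and tells us nothing about $k$. What is missing is a reason why a thick vertex cannot be reached by only $\ell$ or fewer edges.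

In one case the reason is immediate. If all edges of $C$ have the same $p_e=P$, then $D=m_v/(n-P)$, so $m_v$ is constant on $C$ and equals $gP/h\ge P$. If $m_v\le\ell$, then $\frac\ell{n-q}=D\le\frac\ell{n-P}$ gives $P\ge q>\ell\ge m_v\ge P$, which is absurd. The danger is a component with unequal $p_e$, where a vertex reached by few edges makes up for it because those edges have large $p_e$.

## The widest edge: a thick vertex is reached by at least $\ell+1$ edges

The way past this is to move away from the deficient vertex. A deficient vertex forces an edge with large $p_e$ to exist. Take the edge $st$ with the largest $p_e$: its ends have many neighbors and are reached by many edges. But $D(s)$ is the same small constant $D$, so $m_s$ cannot be much larger than $\ell$. Squeezed between these bounds, the neighborhood of $st$ becomes so small that (∗) finishes it off. The upper bound on $m_s$ improves as $n$ grows, and $n$ is large because the condition $k\ge e'-n'$ turns large degrees into many stars.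

**Lemma 4.** Suppose $k\ge1$, thick components exist, and $k\ge e'-n'$. Then $m_v\ge\ell+1$ for every vertex $v$ of every thick component.

*Proof.* Let $P$ be the maximum of $p_e$ over all edges of thick components. Suppose, for a contradiction, that $m_v\le\ell$ for some thick vertex $v$.

**Step 7: a wide edge exists.** We extract a lower bound on $P$. All edges reaching $v$ lie in its thick component, so $\frac\ell{n-q}=D(v)\le\frac{\ell}{n-P}$, and
$$P\ge q.\tag{7}$$

**Step 8: the ends of the widest edge are reached often.** Let $st$ be an edge of a thick component with $p_{st}=P$. Put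
$$S=N(s)\setminus\{t\},\quad T=N(t)\setminus\{s\},\quad c=|S\cap T|,\quad S'=S\setminus T,\quad T'=T\setminus S.$$
Then $N(st)=\{s,t\}\cup S\cup T$, so
$$P=2+c+|S'|+|T'|,\qquad \deg s+\deg t=2+2c+|S'|+|T'|=P+c.$$
Hence $P+c-1$ edges meet $\{s,t\}$. Let $E_S$ be the set of edges that avoid $s,t$ and meet $S$, and $E_T$ the set of edges that avoid $s,t$ and meet $T$. An edge reaches $s$ exactly when it meets $N[s]=\{s,t\}\cup S$, and similarly for $t$. So
$$m_s=P+c-1+|E_S|,\qquad m_t=P+c-1+|E_T|.\tag{8}$$
A vertex of $S'$ has degree at least $2$ and is not adjacent to $t$, so it has a neighbor other than $s,t$: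
$$\text{every vertex of }S'\text{ lies on an edge of }E_S,\text{ and every vertex of }T'\text{ on an edge of }E_T.\tag{9}$$
Since $\deg s\ge2$, $S\ne\emptyset$; so either $c\ge1$, or $S'=S\neq\emptyset$ and $E_S\ne\emptyset$. Either way $c+|E_S|\ge1$. The same holds for $T$, since $\deg t\ge2$. By (8), $m_s\ge P$ and $m_t\ge P$.

**Step 9: the ends cannot be reached too often.** Now the upper bound. An edge of a thick component has $p_e\ge3$, since each of its ends has a further neighbor. So $\frac{m_s}{n-3}\le D(s)=\frac\ell{n-q}$, and as $n-3=(n-q)+(\ell-2)$,
$$m_s\le\ell+\frac{\ell(\ell-2)}{n-q}.\tag{10}$$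
The same holds for $m_t$. Moreover $n-q=(k-1)q+n'\ge n'\ge P\ge q$. We go through the values of $\ell$.

* $\ell=1$: (10) gives $m_s<1$, but $m_s\ge P\ge 2$. Contradiction.
* $\ell=2$: $m_s\le2<q\le P$. Contradiction.
* $\ell=3$: $n-q\ge4$, so $m_s\le3+\frac34$ and thus $m_s\le3<q\le P$. Contradiction.
* $\ell=4$: $n-q\ge5$, so $m_s\le4+\frac85$. Hence $m_s\le5=q\le P$, and likewise $m_t\le P$.
* $\ell\ge5$: here the hypothesis $k\ge e'-n'$ enters. All thick degrees are at least $2$, so
$$k\ge e'-n'=\tfrac12\sum_u(\deg u-2)\ge\tfrac12(\deg s+\deg t-4)=\tfrac12(P+c-4)\ge\tfrac{P-4}2\ge\tfrac{q-4}2,$$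
the sum running over thick vertices $u$. Hence $k-1\ge\frac{q-6}2$, and
$$n-q=(k-1)q+n'\ge\frac{q(q-6)}2+q=\frac{q(q-4)}2.$$
Since $\ell(\ell-2)=(q-1)(q-3)=q(q-4)+3$, (10) gives
$$m_s\le\ell+2+\frac6{q(q-4)}<\ell+3,$$
because $q\ge6$ makes the last fraction at most $\frac12$. So $m_s\le\ell+2=q+1\le P+1$, and likewise $m_t\le P+1$.

Only $\ell=4$ and $\ell\ge5$ remain, and in both the value $m_s$ is within $1$ of its lower bound $P$.

**Step 10: what (∗) says when $c=0$.** We sharpen (9) in the case without common neighbors: *if $c=0$, then $|E_S|\ge|S|$ and $|E_T|\ge|T|$.*

Let $x\in S$ and suppose that all neighbors of $x$ lie in $S\cup\{s\}$. Then $N[x]\subseteq S\cup\{s\}\subseteq N[s]$. Take $z\in T$. The edge $tz$ meets $N[s]$, in $t$. It does not meet $N[x]$: $t\notin S\cup\{s\}$, and $z\notin S\cup\{s\}$ because $c=0$ and $z\in T$. This contradicts (∗). So $x$ has a neighbor outside $S\cup\{s\}$, and that neighbor is not $t$, again because $c=0$. The edge joining them belongs to $E_S$ and has $x$ as its only end in $S$. Edges chosen in this way for different $x$ are different, so $|E_S|\ge|S|$. Exchange $s$ and $t$ for the other claim.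

**Step 11: the case $\ell=4$.** Here $m_s,m_t\le P$, so (8) gives $c+|E_S|\le1$ and $c+|E_T|\le1$. If $c=1$, then $E_S=E_T=\emptyset$, so $S'=T'=\emptyset$ by (9), and $P=3$. If $c=0$, Step 10 gives $|S|,|T|\le1$, and $P\le4$. Both contradict $P\ge q=5$.

**Step 12: the case $\ell\ge5$.** Now $P\ge q\ge6$, and $m_s,m_t\le P+1$ with (8) gives $c+|E_S|\le2$ and $c+|E_T|\le2$. So $c\le2$.

If $c=2$, then $E_S=E_T=\emptyset$, so $S'=T'=\emptyset$ by (9) and $P=4$, a contradiction.

If $c=1$, let $S\cap T=\{w\}$. Now $|E_S|\le1$, so $|S'|\le2$ by (9). Suppose $S'=\{x,y\}$ with $x\ne y$. Then the single edge of $E_S$ contains both, so $E_S=\{xy\}$. Every edge at $x$ other than $xs$ avoids $s$, avoids $t$ (as $x\notin T$) and meets $S$, so it is $xy$. Thus $N[x]=\{x,y,s\}\subseteq N[s]$. The edge $tw$ meets $N[s]$ but not $\{x,y,s\}$, since $w\in T$ and $x,y\notin T$. This contradicts (∗). So $|S'|\le1$, and symmetrically $|T'|\le1$; hence $P\le2+1+1+1=5$, a contradiction.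

If $c=0$, Step 10 gives $|S|\le|E_S|\le2$ and $|T|\le|E_T|\le2$, so $P\le6$. With $P\ge q\ge6$ we get $P=q=6$, $\ell=5$, $|S|=|T|=2$, $\deg s=\deg t=3$, $|E_S|=2$ and $m_s=6-1+2=7$. Here the crude bound $p_e\ge3$ in Step 9 is too weak, so we list the seven edges reaching $s$:

* $st$, with $p=6$;
* the four other edges at $s$ or $t$, with $p\ge4$, because $N(e)$ contains $N[s]$ or $N[t]$, each of size $4$;
* the two edges of $E_S$, with $p\ge3$.

Therefore
$$\frac5{n-6}=D(s)\ge\frac1{n-6}+\frac4{n-4}+\frac2{n-3}.$$
Since $\frac4{n-6}-\frac4{n-4}=\frac8{(n-6)(n-4)}$, this says $4(n-3)\ge(n-6)(n-4)$, that is, $n^2-14n+36\le0$. So $n\le7+\sqrt{13}<11$, and $n\le10$. But $n=6k+n'\ge6+P=12$. This contradiction completes the proof. $\square$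

Together, Lemmas 4 and 3 say the following: *if $k\ge1$, thick components exist and $k\ge e'-n'$, then every thick component with $h$ vertices and $g$ edges has $k\le g-h$; and if $k=g-h$, all its edges have $p_e=h$, and $\ell+1=g$.* Call this statement $(\dagger)$.

## Below 1 only equal stars survive

**Proof of Theorem 1.** Let $B<1$ and let $G$ be not complete. By (4), $k>e'-n'\ge0$, so $k\ge1$. Suppose there is a thick component $C$, with $h$ vertices and $g$ edges. By $(\dagger)$, $k\le g-h$. The other thick components have at least as many edges as vertices, so $g-h\le e'-n'<k$, a contradiction. Hence $H$ is a disjoint union of $k$ copies of $K_{1,\ell}$. If $k=1$, the center of the star is adjacent in $H$ to all other vertices, so it is isolated in $G$, and $G$ is not connected; so $k\ge2$. By Lemma 1, $B=e(H)/n=\frac{k\ell}{k(\ell+1)}=\frac\ell{\ell+1}$. Complete graphs have $B=0$, the value for $\ell=0$. $\blacksquare$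

Conversely, all these graphs are BUGs with the stated values. Complete graphs have $B=0$. For $k\ge2$ copies of $K_{1,\ell}$, every edge of $H$ has $p_e=\ell+1<n$, so any two non-adjacent vertices of $G$ have a common neighbor; thus $G$ is connected of diameter $2$. By the computation in (3), $D(v)=\frac\ell{n-\ell-1}$ for all $v$, so $G$ is a BUG by (2), and (1) gives $B=e(H)/n=\frac\ell{\ell+1}$.

## The value 1: cycles and complete multipartite components

**Proof of Theorem 2, necessity.** Let $G$ be a BUG with $B(G)=1$. Then $G$ is not complete, and everything above applies. By Lemma 1, $e(H)=n$; by (4), $k=e'-n'$.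

**Step 13: no stars.** We show that $k=0$ leads to (a) or (b). All components are thick, so all degrees are at least $2$, and $e(H)=n$ says that the average degree is $2$. So $H$ is $2$-regular, a disjoint union of cycles. A vertex in a triangle has $D(v)=\frac3{n-3}$. In a cycle of length at least $4$, the set $N(e)$ consists of the two ends of $e$ and the next vertex on each side, four distinct vertices. So every $p_e=4$, each vertex is reached by four edges, and $D(v)=\frac4{n-4}$. Equality $3(n-4)=4(n-3)$ would mean $n=0$. Hence all cycles are triangles, or all have length at least $4$. As $n-p_e\ge1$, we have $n\ge4$ in the first case, so there are at least two triangles; and $n\ge5$ in the second. These are (a) and (b).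

**Step 14: some stars.** We show that $k\ge1$ leads to (c). Since $e'-n'=k>0$, thick components exist, and $(\dagger)$ applies. Every thick component has edges minus vertices at least $k\ge1$, and these differences add up to $e'-n'=k$. So there is exactly one thick component $M$. Let it have $h$ vertices and $g$ edges; then $g-h=k$. By the equality part of $(\dagger)$, $\ell=g-1$, and $p_e=h$ for every edge of $M$. The latter means that for each edge $st$ of $M$, every vertex of $M$ is adjacent to $s$ or to $t$; no vertex is non-adjacent to both ends of an edge. So "equal or non-adjacent" is a transitive relation on $V(M)$: if $s,w$ are non-adjacent and $w,t$ are non-adjacent, then $st$ is not an edge. The relation is clearly reflexive and symmetric, so it is an equivalence relation, two vertices are adjacent exactly when they lie in different classes, and $M$ is complete multipartite. We have $g>h$, and $H$ is $M$ together with $k=g-h$ copies of $K_{1,g-1}$. This is (c).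

**Proof of Theorem 2, sufficiency.** **Step 15: the listed graphs work.** Let $H$ be as in (a), (b) or (c). We check that $p_e<n$ for every edge, that $D(v)$ is constant and that $e(H)=n$.

In (a), $p_e=3<6\le n$ and $D(v)=\frac3{n-3}$ for all $v$. In (b), $p_e=4<5\le n$ and $D(v)=\frac4{n-4}$ for all $v$. In both, $e(H)=n$, as $H$ is a union of cycles.

In (c), put $k=g-h\ge1$; then $n=h+kg$. If $st$ is an edge of $M$, then $s$ and $t$ lie in different parts, and a vertex of $M$ cannot lie in both parts, so it is adjacent to $s$ or to $t$. Hence $p_e=h<n$ for all edges of $M$, and all $g$ of them reach every vertex of $M$. For star edges, $p_e=g<h+kg=n$. So vertices of $M$ have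
$$D(v)=\frac g{n-h}=\frac g{kg}=\frac1k,$$
and, since $n-g=kg-(g-h)=kg-k=k(g-1)$ and $g>h\ge2$, star vertices have
$$D(v)=\frac{g-1}{n-g}=\frac{g-1}{k(g-1)}=\frac1k.$$
Finally $e(H)=g+k(g-1)=kg+(g-k)=kg+h=n$.

In all three cases every $p_e<n$, so any two non-adjacent vertices of $G$ have a common neighbor, and $G$ is connected of diameter $2$. By (2), $G$ is a BUG. By (1), $B(G)=e(H)/n=1$. $\blacksquare$
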